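# Nonconstant harmonic functions with $L^p$ gradient on gradient shrinking Ricci solitons

## 1. Gradient solitons and harmonic functions with $L^p$ gradient

**Definition (gradient Ricci soliton).** A complete Riemannian manifold $(M^n,g)$ is a gradient Ricci soliton if there is a smooth function $f$ on $M$ with
$$\mathrm{Ric}+\nabla\nabla f=\mu g,\qquad \mu\in\{\tfrac12,0,-\tfrac12\}.\tag{1}$$
It is *shrinking* if $\mu=\frac12$ and *steady* if $\mu=0$. We often say "shrinker" for the first kind.

Three examples to keep in mind.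

* Gaussian shrinker: $\mathbb R^n$ with $f=|y|^2/4$. Here $\mathrm{Ric}=0$ and $\nabla\nabla f=\frac12g$.
* Cylinder: $\mathbb R\times S^k$, $k\ge2$, with the sphere of radius $\sqrt{2(k-1)}$ and $f=t^2/4$. The sphere has $\mathrm{Ric}=\frac{k-1}{2(k-1)}g=\frac12g$, and in the line direction $f''=\frac12$. So it is a shrinker.
* Cigar: $\mathbb R^2$ with $g=ds^2+\tanh^2\! s\,d\vartheta^2$ and $f=-2\log\cosh s$. The Gauss curvature is $-(\tanh s)''/\tanh s=2\,\mathrm{sech}^2 s$, so $\mathrm{Ric}=2\,\mathrm{sech}^2 s\;g$. The Hessian of $f$ has eigenvalue $f''=-2\,\mathrm{sech}^2s$ in the $s$ direction and $f'(\tanh s)'/\tanh s=-2\,\mathrm{sech}^2s$ in the $\vartheta$ direction. The sum is zero: a steady soliton. With $|z|=\sinh s$ the metric becomes $|dz|^2/(1+|z|^2)$.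

**Definition (harmonic, $L^p$ gradient, Liouville property).** A function $u$ on $M$ is harmonic if $\Delta u=0$. We write $\nabla u\in L^p$ if $\int_M|\nabla u|^p\,dV<\infty$. We say that $(M,g)$ has the $L^p$ *Liouville property* if every harmonic $u$ with $\nabla u\in L^p$ is constant.

On $\mathbb R^n$, the harmonic function $u=y_1$ has $|\nabla u|=1$ and infinite volume to integrate over, so $\nabla u\notin L^p$ for every $p$. On a compact connected manifold every harmonic function is constant by the maximum principle, so the property holds for every $p$.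

## 2. Kähler forms, negative line bundles, first eigenvalues

**Definition (Kähler conventions).** On a complex manifold with complex structure $J$, a Kähler form $\omega$ and its metric are related by $g(X,Y)=\omega(X,JY)$, equivalently $\omega(X,Y)=g(JX,Y)$. The Ricci form is $\rho(X,Y)=\mathrm{Ric}(JX,Y)$; locally, if $\omega=i\sum g_{j\bar l}\,dz_j\wedge d\bar z_l$, then $\rho=-i\partial\bar\partial\log\det(g_{j\bar l})$. For a function $G$ put $d^cG:=-dG\circ J$.

Since $\partial G\circ J=i\,\partial G$ and $\bar\partial G\circ J=-i\,\bar\partial G$, we have $d^cG=i(\bar\partial-\partial)G$, hence $dd^c=2i\partial\bar\partial$. Example: on $\mathbb C$, $d^c\log|z|=d\arg z$ away from $0$, because $\frac{dz}{z}=d\log|z|+i\,d\arg z$ is of type $(1,0)$.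

**Definition (Kähler–Einstein).** $(N,g,\omega)$ is Kähler–Einstein with constant $p_0$ if its Ricci form is $p_0\,\omega$; equivalently $\mathrm{Ric}=p_0g$.

Example: $\mathbb{CP}^k$ with $\omega=i\partial\bar\partial\log|z|^2$. In an affine chart $\omega=i\partial\bar\partial\log(1+|\zeta|^2)$ and $\det(g_{j\bar l})=(1+|\zeta|^2)^{-(k+1)}$, so $\rho=(k+1)\omega$ and $p_0=k+1$. For $k=1$ the metric is $2|d\zeta|^2/(1+|\zeta|^2)^2$. The unit sphere is $4|d\zeta|^2/(1+|\zeta|^2)^2$, so this is the round sphere of radius $1/\sqrt2$.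

**Definition (the data).** Let $(N_i,g_i,\omega_i)$, $1\le i\le r$, be compact connected Kähler–Einstein manifolds of complex dimension $n_i\ge1$ with Ricci form $p_i\omega_i$, $p_i>0$. Let $q_i>0$, and let $(L,h)\to N=\prod N_i$ be a Hermitian holomorphic line bundle with
$$i\partial\bar\partial\log h=\sum_i q_i\omega_i,\tag{2}$$
where $h=|\varepsilon|^2$ for a local holomorphic frame $\varepsilon$. Put $D=1+\sum n_i$ and $n=2D$, the complex and real dimensions of the total space of $L$.

Example: $L=\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$, the product of the tautological bundles. The fiber over $([z],[z'])$ is spanned by $z\otimes z'$, with $h=|z|^2|z'|^2$. So $i\partial\bar\partial\log h=\omega_1+\omega_2$, that is, $q_1=q_2=1$, while $p_1=2$, $p_2=m+1$, $D=m+2$, $n=2m+4$.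

**Definition (first eigenvalue).** $\lambda_1(N_i,g_i)$ is the smallest positive eigenvalue of $-\Delta_{N_i}$. Example: a round sphere of dimension $2$ and radius $R$ has $\lambda_1=2/R^2$, attained by the height function. So for $\mathbb{CP}^1$ as above $\lambda_1=4$, with eigenfunction $\frac{|z_0|^2-|z_1|^2}{|z_0|^2+|z_1|^2}$.

We shall use the **Lichnerowicz–Matsushima theorem**: a compact Kähler–Einstein manifold with $\mathrm{Ric}=p_0g$, $p_0>0$, has $\lambda_1\ge2p_0$. For $\mathbb{CP}^1$ it reads $4\ge4$.

## 3. The $L^p$ Liouville question on shrinkers and steady solitons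

The following are known.

* (i) Yau: on a complete manifold with nonnegative Ricci curvature, any harmonic $u$ with $\nabla u\in L^p$ for some $p>1$ is constant.
* (ii) Munteanu and Sesum: a harmonic $u$ with $\nabla u\in L^2$ on a gradient shrinking Kähler–Ricci soliton is constant. The same holds on any gradient steady Ricci soliton.
* (iii) Dung, Le Hai and Thanh: on a gradient steady Ricci soliton with Euclidean volume growth, a harmonic $u$ with $\nabla u\in L^p$ for some $2<p<\frac{4n}{2n-1}$ is constant.

The following problem comes from Yong Luo, "$L^p$ Liouville type theorems for harmonic functions on gradient Ricci solitons", arXiv:2311.03759 (2023).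

**Problem.** Is any harmonic function $u$ with $\nabla u\in L^p$ ($p>1$) on a gradient shrinking or steady Ricci soliton constant? That is: does every gradient shrinking or steady Ricci soliton have the $L^p$ Liouville property for every $p>1$?

The answer is **no**, already for shrinking Kähler–Ricci solitons, when $p$ is large.

**Theorem A.** Let $m\ge9$ and let $M$ be the total space of $\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$, of real dimension $n=2m+4$. Then $M$ carries a complete gradient shrinking Kähler–Ricci soliton metric, and there are a number $a\in(0,1)$ and a nonconstant harmonic function $u$ on $M$ with $\nabla u\in L^p$ for every $p>\frac n{1-a}$. Moreover $a<\frac{10}{m+1}$. Hence for $m=19$ ($n=42$) the Liouville property fails for every $p\ge84$, and $\frac n{1-a}=n(1+o(1))$ as $m\to\infty$.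

**Theorem B.** Assume $0<q_i<p_i$ for all $i$. Then the total space of $L$ carries a complete gradient shrinking Kähler–Ricci soliton, constructed in Sections 7 and 8, with a parameter $\alpha$ satisfying
$$\tfrac12<\alpha<\tfrac12\Big(1+\sum_i\tfrac{n_iq_i}{p_i}\Big).\tag{3}$$
Let $\Lambda_*=4\alpha\min_i\lambda_1(N_i,g_i)/q_i$ and let $a>0$ solve $a(a+n-2)=\Lambda_*$. For $p\ge1$, a nonconstant harmonic $u$ with $\nabla u\in L^p$ exists if and only if $a<1$ (i.e. $\Lambda_*<n-1$) and $p>\frac n{1-a}$. In particular:

* on every soliton of the family the $L^p$ Liouville property holds for $1\le p\le n$;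
* if $r=1$ (e.g. the Feldman–Ilmanen–Knopf shrinkers on $\mathcal O(-k)\to\mathbb{CP}^m$, $0<k<m+1$), it holds for all $p\ge1$.

**Theorem C.** If $p_i=q_i$ for all $i$, then for any $c_i>0$, $\beta>0$ the total space of $L$ carries a complete gradient steady Kähler–Ricci soliton (Sections 7 and 8). On it every harmonic $u$ with $\nabla u\in L^p$, for some $p\ge1$, is constant.

These solitons are essentially known (Feldman–Ilmanen–Knopf, Dancer–Wang), but everything we need about them is verified below.

## 4. Flat space, the cylinder and the cigar by hand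

*Gaussian shrinker.* Let $u$ be harmonic on $\mathbb R^n$ with $\nabla u\in L^p$, $p\ge1$. Each $\partial_ju$ is harmonic, so the mean value property on a ball $B_R(y)$ and Hölder give $|\partial_ju(y)|\le|B_R|^{-1/p}\|\nabla u\|_{L^p}\to0$ as $R\to\infty$. So $u$ is constant.

*Cylinder $\mathbb R\times S^k$.* Let $\psi_j$ be an orthonormal basis of eigenfunctions of the sphere, $-\Delta\psi_j=\lambda_j\psi_j$, and $U_j(t)=\int_{S^k}u(t,\cdot)\psi_j$. If $u$ is harmonic, then $U_j''=\lambda_jU_j$. By Hölder on the sphere, $|U_j'|^p\le C\int_{S^k}|u_t|^p$, so $U_j'\in L^p(\mathbb R)$ when $\nabla u\in L^p$. If $\lambda_j>0$, then $U_j'$ is a combination of $e^{\pm\sqrt{\lambda_j}t}$, which is in $L^p(\mathbb R)$ only if it is $0$; then $U_j=U_j''/\lambda_j=0$. If $\lambda_j=0$, then $U_j'$ is constant and hence $0$. So $u$ is constant. The same reduction to modes will later decide all cases of Theorems B and C.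

*Cigar.* The metric is conformal to the plane, so $u$ is harmonic in the usual sense and $G=2\partial u/\partial z$ is entire. We have $|\nabla u|_g^p\,dV=|G|^p(1+|z|^2)^{p/2-1}dA$. The circular means $\mathcal M(r)$ of the subharmonic function $|G|^p$ are nondecreasing and, if $G\not\equiv0$, $\mathcal M(1)>0$. Then the integral is at least $2\pi\mathcal M(1)\int_1^\infty(1+r^2)^{p/2-1}r\,dr=\infty$ for every $p>0$. So again $u$ is constant.

All three have $\mathrm{Ric}\ge0$.

## 5. Bochner's formula and the missing sign

The sensible first attempt is the Bochner formula: for harmonic $u$,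
$$\tfrac12\Delta|\nabla u|^2=|\nabla\nabla u|^2+\mathrm{Ric}(\nabla u,\nabla u).\tag{4}$$
Suppose $\mathrm{Ric}\ge0$ and put $v_\delta=\sqrt{|\nabla u|^2+\delta}$, $v=|\nabla u|$. Then $v_\delta\Delta v_\delta+|\nabla v_\delta|^2\ge|\nabla\nabla u|^2$ by (4), and $|\nabla v_\delta|\le|\nabla\nabla u|$, so $\Delta v_\delta\ge0$. Letting $\delta\to0$, $v$ is weakly subharmonic. For $p\ge2$, test with $\eta^2v^{p-1}$, where $\eta$ is a cutoff with $|\nabla\eta|\le1/R$:
$$(p-1)\int\eta^2v^{p-2}|\nabla v|^2\le2\int\eta v^{p-1}|\nabla\eta||\nabla v|\quad\Longrightarrow\quad\int\eta^2v^{p-2}|\nabla v|^2\le\frac4{(p-1)^2}\int v^p|\nabla\eta|^2 .$$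
If $v\in L^p$, then $R\to\infty$ shows that $v$ is constant. A complete noncompact manifold with $\mathrm{Ric}\ge0$ has infinite volume, so $v=0$.

On a shrinker, (1) turns the Ricci term into $\frac12|\nabla u|^2-\nabla\nabla f(\nabla u,\nabla u)$. The argument needs $\nabla\nabla f\le\frac12g$, and the soliton equation gives no such upper bound. In Section 9 we compute $\nabla\nabla f$ on the solitons of Theorem A and see that the bound is false there, in the direction that the function $u$ uses.

One may try to integrate the Hessian term by parts instead. Since $\Delta u=0$,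
$$\nabla\nabla f(\nabla u,\nabla u)=\mathrm{div}\big(\langle\nabla f,\nabla u\rangle\nabla u\big)-\tfrac12\langle\nabla f,\nabla|\nabla u|^2\rangle,$$
and $\langle\nabla f,\nabla|\nabla u|^2\rangle=\mathrm{div}(|\nabla u|^2\nabla f)-\Delta f\,|\nabla u|^2$. The trace of (1) is $\Delta f=\frac n2-\mathrm{scal}$. Inserting all this into (4) gives, on a shrinker,
$$|\nabla\nabla u|^2+\Big(\tfrac12-\tfrac n4+\tfrac12\mathrm{scal}\Big)|\nabla u|^2=\mathrm{div}\Big(\tfrac12\nabla|\nabla u|^2+\langle\nabla f,\nabla u\rangle\nabla u-\tfrac12|\nabla u|^2\nabla f\Big).\tag{5}$$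
Even if the right side integrated to zero, the coefficient of $|\nabla u|^2$ on the left is negative wherever $\mathrm{scal}<\frac n2-1$. On our solitons $\mathrm{scal}\to0$ at infinity (Section 9) and $n\ge4$, so it is negative far out. (In the steady case $\Delta f=-\mathrm{scal}$, and the same computation gives the coefficient $\frac12\mathrm{scal}$ instead.)

So neither form of the Bochner argument applies. We now ask what the geometry at infinity would have to be for a counterexample.

## 6. Homogeneous harmonic functions on cones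

This section is a model computation; nothing later depends on it. Let $Y$ be a closed Riemannian manifold of dimension $n-1$ and take the cone $dR^2+R^2g_Y$ on $(0,\infty)\times Y$. Its Laplacian is $\partial_R^2+\frac{n-1}R\partial_R+R^{-2}\Delta_Y$. If $-\Delta_Y\psi=\Lambda\psi$, then $R^b\psi$ is harmonic if and only if
$$b(b+n-2)=\Lambda .$$
Its gradient has size $R^{b-1}$ and the volume element is $R^{n-1}dR\,dV_Y$, so on $\{R\ge1\}$ the gradient is in $L^p$ if and only if $p(1-b)>n$. For the positive root $b$, this requires $b<1$, that is, $\Lambda<n-1$, and then $p>\frac n{1-b}$.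

For the round sphere $Y=S^{n-1}$ the first eigenvalue is exactly $n-1$, with $b=1$: the linear functions on $\mathbb R^n$. What we want is therefore a shrinker asymptotic to a cone whose link has a nonconstant eigenfunction with eigenvalue *below* $n-1$, and a harmonic function which is smooth across the compact core and grows like $R^b$ with $b<1$.

How can the link have a small eigenvalue? Two parameters enter: the dimension $n$, and the eigenvalue $\Lambda$. If the link fibers over a product $N_1\times N_2$, we can pull back an eigenfunction from $N_1$ and let the dimension of $N_2$ tend to infinity. The threshold $n-1$ then grows, and the hope is that $\Lambda$ stays bounded. Theorem A carries this out with $N_1=\mathbb{CP}^1$ and $N_2=\mathbb{CP}^m$. The bound on $\Lambda$ is the upper bound (3) on $\alpha$. With a single factor it cannot work, as we shall see at the end of Section 8.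

## 7. A momentum coordinate on the line bundle

**Step 1: a connection form.** *Purpose: coordinates adapted to the fibers.* Write a point of $L$ as $v=w\varepsilon$ and let $\ell=|v|_h$, so $\ell^2=h|w|^2$. The form
$$\Theta=\frac{dw}w+\partial\log h$$
is of type $(1,0)$. Its real part is $d\log|w|+\frac12d\log h=d\log\ell$. Call its imaginary part $\theta=d\arg w+\mathrm{Im}\,\partial\log h$. Both parts are independent of the frame: $d\log\ell$ clearly, and $\theta=-d\log\ell\circ J=d^c\log\ell$ since $\mathrm{Re}(\Theta\circ J)=\mathrm{Re}(i\Theta)=-\theta$. Since $\mathrm{Im}\,\partial\log h=\frac12d^c\log h$,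
$$d\theta=i\partial\bar\partial\log h=\sum_iq_i\omega_i,\qquad d^c\log\ell=\theta,\tag{6}$$
with pullbacks from $N$ suppressed. The field $\xi$ generating $v\mapsto e^{i\tau}v$ satisfies $\theta(\xi)=1$ and $d\ell(\xi)=0$.

**Step 2: the function $x$.** *Purpose: replace $\ell$ by a coordinate in which all metric coefficients become explicit.* Let $c_i>0$, $Q(x)=\prod_i(c_i+q_ix)^{n_i}$, and let $\phi$ be analytic near $[0,\infty)$ with
$$\phi>0\text{ on }(0,\infty),\qquad\phi(0)=0,\qquad\phi'(0)=2,\qquad\int_1^\infty\frac{dx}\phi=\infty.\tag{7}$$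
Define $x=x(\ell)$ by $dx=\phi(x)\,d\log\ell$. Near $0$ we have $\frac2\phi=\frac1x+(\text{analytic})$, so integrating $\frac{2\,dx}{\phi}=d\log\ell^2$ gives $\ell^2=\mathrm{const}\cdot x\,e^{K(x)}$ with $K$ analytic and $K(0)=0$. Inverting, $x=F(\ell^2)$ with $F$ analytic near $0$, $F(0)=0$, $F'(0)>0$. The divergence of $\int_1^\infty dx/\phi$ says that $\ell\to\infty$ exactly when $x\to\infty$. So $x$ maps $\ell\in[0,\infty)$ onto $[0,\infty)$, increasingly, and $x$ is a smooth proper function on $M:=L$ (recall that $N$ is compact).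

**Step 3: the Kähler form.** Put
$$\omega=dx\wedge\theta+\sum_i(c_i+q_ix)\,\omega_i.\tag{8}$$
*Smooth and positive:* $dx\wedge\theta=\phi\,d\log\ell\wedge\theta=\frac\phi2\,i\Theta\wedge\bar\Theta$ off the zero section. Near the zero section $dx\wedge\theta=F'(\ell^2)\,d\ell^2\wedge\theta$ and
$$d\ell^2\wedge\theta=\ell^2\,i\Theta\wedge\bar\Theta=h\,i(dw+w\,\partial\log h)\wedge\overline{(dw+w\,\partial\log h)},$$
which is smooth, and positive in the fiber direction on the zero section as well. *Closed:* $d\omega=-dx\wedge d\theta+\sum q_i\,dx\wedge\omega_i=0$ by (6).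

From $\theta=-d\log\ell\circ J$ we get $dx\circ J=-\phi\,\theta$ and $\theta\circ J=dx/\phi$. So $g(X,Y)=\omega(X,JY)$ is
$$g=\frac{dx^2}\phi+\phi\,\theta^2+\sum_i(c_i+q_ix)\,g_i,\qquad|\nabla x|^2=\phi.\tag{9}$$
For functions of $x$ alone, $d^cG=G'(x)\,\phi\,\theta$.

Example: $L=\mathcal O(-1)\to\mathbb{CP}^1$ and $\phi=2x$. We can take $x=\ell^2$, and since $\frac12dd^c\ell^2=d(\ell^2\theta)=d\ell^2\wedge\theta+\ell^2\omega_1$, formula (8) is $\omega=i\partial\bar\partial\ell^2+c_1\omega_1$, a Kähler form on the blow-up of $\mathbb C^2$ at the origin: the pullback of the flat form plus $c_1$ times the pulled-back form of $\mathbb{CP}^1$.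

**Step 4: the Ricci form.** *Purpose: express $\rho$ by $\phi$ and $Q$.* Off the zero section $\omega^D$ is a constant times $\phi\,Q\;i\Theta\wedge\bar\Theta\wedge\prod\omega_i^{n_i}$, and here $\Theta$ may be replaced by $dw/w$, because $\prod\omega_i^{n_i}$ already has top degree on $N$. So $\omega^D=\mathrm{const}\cdot\phi\,Q|w|^{-2}\,i\,dw\wedge d\bar w\wedge\prod\omega_i^{n_i}$. As $\log|w|^2$ is pluriharmonic and the factor $\prod\omega_i^{n_i}$ contributes $\sum p_i\omega_i$,
$$\rho=\sum_ip_i\omega_i-\tfrac12dd^c\log(\phi Q)=\sum_ip_i\omega_i-\tfrac12d\Big(\frac{(\phi Q)'}Q\,\theta\Big).\tag{10}$$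

**Step 5: the soliton equation for $f=\alpha x$.** *Purpose: turn (1) into an ODE.* From (8), $\iota_\xi\omega=-dx$. Also $\iota_\xi\omega=g(J\xi,\cdot)$, so $\nabla x=-J\xi$. The circle action is holomorphic and preserves $x,\theta,\omega_i$, hence is isometric. Since $\xi$ preserves the integrable $J$, so does $J\xi$; thus $\nabla f=-\alpha J\xi$ satisfies $L_{\nabla f}J=0$. Therefore
$$2\nabla\nabla f(J\cdot,\cdot)=(L_{\nabla f}g)(J\cdot,\cdot)=L_{\nabla f}\omega=d\,\iota_{\nabla f}\omega=dd^cf,$$
where the last equality uses $\iota_{\nabla f}\omega(Y)=g(J\nabla f,Y)=-df(JY)=d^cf(Y)$. So (1) is equivalent to $\rho+\frac12dd^cf=\mu\omega$, and since $d^cf=\alpha\phi\,\theta$,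
$$\rho+\tfrac12dd^cf=\sum_ip_i\omega_i+\tfrac12\,d\Big(\Big[\alpha\phi-\frac{(\phi Q)'}Q\Big]\theta\Big).\tag{11}$$
Here $\alpha$ may be any real number.

## 8. The profile $\phi$ and the size of $\alpha$

**Step 1: choosing $\alpha$ in the shrinking case.** *Purpose: $\alpha$ is determined by requiring one solution $\phi$ to be positive for all $x$ and of linear growth.* Let $0<q_i<p_i$ and set $c_i=2(p_i-q_i)>0$. For $\alpha>0$ let $W(s)=Q(s)e^{-\alpha s}$ and let $E_\alpha$ be the expectation for the probability density proportional to $W$ on $(0,\infty)$. Since $(sW)'=W\big(1+\sum_i\frac{n_iq_is}{c_i+q_is}-\alpha s\big)$ integrates to $0$,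
$$\alpha E_\alpha[s]=1+\sum_in_iE_\alpha\Big[\frac{q_is}{c_i+q_is}\Big]\in[1,D].\tag{12}$$
So $E_\alpha[s]\to\infty$ as $\alpha\to0$ and $E_\alpha[s]\to0$ as $\alpha\to\infty$. Differentiating under the integral, $\frac d{d\alpha}E_\alpha[s]=-\mathrm{Var}_\alpha(s)<0$. Hence there is exactly one $\alpha>0$ with $E_\alpha[s]=2$, i.e. $\int_0^\infty(2-s)Qe^{-\alpha s}ds=0$. Fix this $\alpha$.

**Step 2: the profile.** Set
$$\phi Q=e^{\alpha x}\int_0^x(2-s)Qe^{-\alpha s}ds=e^{\alpha x}\int_x^\infty(s-2)Qe^{-\alpha s}ds=\sum_{j=0}^D\frac{P^{(j)}(x)}{\alpha^{j+1}},\qquad P=(x-2)Q.\tag{13}$$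
The second expression equals the first by the choice of $\alpha$; the third follows from the second by repeated integration by parts, as $P$ is a polynomial of degree $D$. We check (7).

* The first expression gives $\phi>0$ on $(0,2]$ and $\phi(0)=0$. Its derivative at $0$ is $(\phi Q)'(0)=2Q(0)$, so $\phi'(0)=2$.
* The second gives $\phi>0$ on $[2,\infty)$.
* The third shows that $\phi Q$ is a polynomial of degree $D$ with leading coefficient $\frac1\alpha\prod q_i^{n_i}$. So $\phi$ is rational, with no poles on $[0,\infty)$, and $\phi=\frac x\alpha+O(1)$. In particular $\int_1^\infty dx/\phi=\infty$.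

**Step 3: the soliton equation holds.** Differentiating the first expression in (13), $(\phi Q)'=\alpha\phi Q+(2-x)Q$, so the bracket in (11) is $x-2$, and (11) equals
$$\sum_ip_i\omega_i+\tfrac12dx\wedge\theta+\tfrac12(x-2)\sum_iq_i\omega_i=\tfrac12\Big[dx\wedge\theta+\sum_i(2p_i-2q_i+q_ix)\omega_i\Big]=\tfrac12\omega.$$
This holds off the zero section, and everywhere by continuity.

**Step 4: completeness.** $|\nabla\sqrt x|=\sqrt\phi/(2\sqrt x)$ is bounded on $\{x\ge1\}$ by (9). So $x$ is bounded on every metric ball, and $x$ is proper, so metric balls have compact closure; by Hopf–Rinow, $g$ is complete.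

**Step 5: the bounds (3) on $\alpha$.** Put $E_\alpha[s]=2$ in (12): $2\alpha=1+\sum_in_iE_\alpha[\frac{q_is}{c_i+q_is}]>1$. The function $s\mapsto\frac{q_is}{c_i+q_is}$ is strictly concave because $c_i>0$, so by Jensen each expectation is strictly less than $\frac{2q_i}{c_i+2q_i}=\frac{2q_i}{2p_i}=\frac{q_i}{p_i}$. This is (3).

**Step 6: a sharper lower bound when $r=1$.** *Purpose: see why one factor does not suffice.* We have $((c_1+q_1s)W)'=W\,[q_1(1+n_1)-\alpha(c_1+q_1s)]$. Integrating over $(0,\infty)$ and dividing by $\int_0^\infty W$, with $E_\alpha[s]=2$,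
$$q_1(1+n_1)-\alpha(c_1+2q_1)=-\frac{c_1W(0)}{\int_0^\infty W}<0.$$
As $c_1+2q_1=2p_1$ and $1+n_1=D$, this says
$$\alpha>\frac{Dq_1}{2p_1}\qquad(r=1).\tag{14}$$
By Lichnerowicz–Matsushima, $\lambda_1(N_1)\ge2p_1$, so
$$\Lambda_*=\frac{4\alpha\lambda_1(N_1)}{q_1}\ge\frac{8\alpha p_1}{q_1}>4D=2n>n-1.\tag{15}$$
With one factor $\Lambda_*$ always lies beyond the threshold $n-1$ of Section 6, however large $n$ is. With two factors, (3) bounds $\alpha$ by $\frac12(1+\sum n_iq_i/p_i)$, which can stay bounded while $n\to\infty$.

**Step 7: the steady case.** Let $p_i=q_i$, $c_i>0$, $\beta>0$ and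
$$f=-\beta x,\qquad\phi Q=2e^{-\beta x}\int_0^xQe^{\beta s}ds.\tag{16}$$
Then $\phi(0)=0$, $\phi'(0)=2$, $\phi>0$ for $x>0$, and $\phi$ is analytic near $[0,\infty)$. Since $Q$ is increasing, $\int_0^xQe^{\beta s}ds\le Q(x)e^{\beta x}/\beta$, so $\phi\le2/\beta$. Hence $\int_1^\infty dx/\phi=\infty$, and (7) holds. As $x$ is proper and $|\nabla x|=\sqrt\phi$ is bounded, $g$ is complete, as in Step 4. From (16), $(\phi Q)'=-\beta\phi Q+2Q$, so with $\alpha$ replaced by $-\beta$ the bracket in (11) is $-2$, and (11) equals $\sum p_i\omega_i-d\theta=\sum(p_i-q_i)\omega_i=0$. This is a steady soliton. The existence claims in Theorems B and C are proved.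

## 9. Ricci curvature and the cone at infinity of the shrinkers

This section locates the failure of the Bochner argument and connects with Section 6; the proofs do not use it. Since $\nabla\nabla f(J\cdot,\cdot)=\frac12dd^cf=\frac\alpha2\big(\phi'dx\wedge\theta+\phi\sum q_i\omega_i\big)$, comparison with (8) shows that $\nabla\nabla f$ has eigenvalue $\frac{\alpha\phi'}2$ on the plane spanned by $\nabla x,\xi$ and $\frac{\alpha\phi q_i}{2(c_i+q_ix)}$ on the horizontal directions of $N_i$. So $\mathrm{Ric}$ has eigenvalues
$$\tfrac12(1-\alpha\phi')\qquad\text{and}\qquad\frac{c_i+q_ix-\alpha\phi q_i}{2(c_i+q_ix)}.$$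
All of them tend to $0$ as $x\to\infty$, hence $\mathrm{scal}\to0$. More precisely, (13) gives $\alpha\phi=\frac PQ+\frac{P'}{\alpha Q}+O(\frac1x)=x-2+\frac D\alpha+O(\frac1x)$, since $\frac{P'}Q=1+(x-2)\frac{Q'}Q\to D$.

For $\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$ with $m\ge9$ we have $c_1=2$, $q_1=1$, $D=m+2\ge11$, and $\alpha<\frac54$ by (3), since $\sum n_iq_i/p_i=\frac12+\frac m{m+1}<\frac32$. The Ricci eigenvalue in the $\mathbb{CP}^1$ directions is therefore
$$\frac{4-\frac D\alpha+O(\frac1x)}{2(2+x)},\qquad\frac D\alpha>\frac{44}5>4,$$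
which is negative for large $x$. This is where $\nabla\nabla f\le\frac12g$, and with it the argument of Section 5, breaks down.

As for the cone: with $R=2\sqrt{\alpha x}$ we have $\frac{\alpha\,dx^2}x=dR^2$ and $x=\frac{R^2}{4\alpha}$, so the leading part of (9) is $dR^2+R^2\big[\frac{\theta^2}{4\alpha^2}+\sum_i\frac{q_i}{4\alpha}g_i\big]$. A function pulled back from $N_i$ with eigenvalue $\lambda$ has eigenvalue $4\alpha\lambda/q_i$ on this link. That is the meaning of $\Lambda_*$.

## 10. The Laplacian and its radial equation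

**Step 1: the Laplacian.** Let $P\subset L$ be the unit circle bundle. (The polynomial of (13) does not occur again.) Off the zero section, $v\mapsto(x(v),v/|v|)$ identifies $M$ with $(0,\infty)\times P$; the forms $\theta,\omega_i$ are pulled back from $P$. Let $d\mu$ be the measure $\theta\wedge\prod\omega_i^{n_i}/n_i!$ on $P$. Then by (8), (9)
$$dV=Q\,dx\,d\mu,\qquad|\nabla u|^2=\phi\,u_x^2+\frac{(\xi u)^2}\phi+\sum_i\frac{|d_iu|^2}{c_i+q_ix},\tag{17}$$
where $d_iu$ is the horizontal derivative along $N_i$, measured with $g_i$. Define operators $D_i$ on $P$ by $\int_P|d_i\psi|^2d\mu=-\int_P\bar\psi D_i\psi\,d\mu$. Concretely, let $E_l$ be a local orthonormal frame of $N_i$ and $\tilde E_l$ its horizontal lift. We have $L_{\tilde E_l}\theta=\iota_{\tilde E_l}d\theta$, a horizontal form, which is killed by wedging with $\prod\omega_i^{n_i}$. So the divergence of $\tilde E_l$ with respect to $d\mu$ is the pullback of $\mathrm{div}\,E_l$, and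
$$D_i=\sum_l\tilde E_l^2+(\mathrm{div}\,E_l)\,\tilde E_l,\tag{18}$$
the horizontal lift of $\Delta_{N_i}$. The flow of $\xi$ preserves $d\mu$. Integrating the Dirichlet form (17) by parts gives
$$\Delta u=\frac1Q(\phi Qu_x)_x+\frac1\phi\xi^2u+\sum_i\frac{D_iu}{c_i+q_ix}.\tag{19}$$

**Step 2: separation.** If $\xi\psi=ik\psi$ and $-D_i\psi=\lambda_i\psi$ with $\lambda_i\ge0$, then $U(x)\psi$ is harmonic off the zero section if and only if
$$(\phi QU')'=VQU,\qquad V=\frac{k^2}\phi+\sum_i\frac{\lambda_i}{c_i+q_ix},\tag{20}$$
that is, $U''+AU'-BU=0$ with $A=\frac{(\phi Q)'}{\phi Q}$ and $B=\frac V\phi$.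

Example of a charged ($k\ne0$) eigenfunction: for $L=\mathcal O(-1)\to\mathbb{CP}^1$, $P$ is the unit sphere $S^3\subset\mathbb C^2$ and $\psi=z_0$ has $k=1$. The round metric is $\theta^2+\frac12g_1$ (the quotient of $S^3$ is $|d\zeta|^2/(1+|\zeta|^2)^2=\frac12g_1$), so $\Delta_{S^3}=\xi^2+2D_1$. Coordinate functions have eigenvalue $3$ on $S^3$, so $3=1+2\lambda_1$ and here $\lambda_1=1$.

**Frobenius' theorem, recalled.** If $xA$ and $x^2B$ are analytic at $0$ with values $A_0,B_0$ there, and $\sigma(\sigma-1)+A_0\sigma-B_0=0$ has real roots $\sigma_1\ge\sigma_2$, then there is a solution $U_1=x^{\sigma_1}\cdot(\text{analytic, value }1\text{ at }0)$. A second one is $x^{\sigma_2}\cdot(\text{analytic, value }1)+\kappa\,U_1\log x$ if $\sigma_1>\sigma_2$, for some constant $\kappa$, and $U_1\log x+x^{\sigma_1}\cdot(\text{analytic})$ if $\sigma_1=\sigma_2$. At $x=\infty$ one applies this in $t=1/x$. Example: $U''+\frac DxU'-\frac\Lambda{4x^2}U=0$ has solutions $x^\sigma$ with $\sigma(\sigma+D-1)=\frac\Lambda4$.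

**Step 3: at $x=0$.** *Purpose: single out the solutions that can come from smooth functions on $M$.* In both the shrinking and the steady case, $\phi Q=2Q(0)x+O(x^2)$, so $A=\frac1x+(\text{analytic})$ and $B=\frac{k^2}{4x^2}+O(\frac1x)$ is meromorphic. The exponents are $\pm|k|/2$. The second Frobenius solution behaves like $x^{-|k|/2}$ if $k\ne0$ and like $\log x$ if $k=0$, so it is unbounded. Up to scale there is exactly one solution bounded near $0$, the *regular solution* $U=x^{|k|/2}\cdot(\text{analytic, value }1\text{ at }0)$.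

**Step 4: monotonicity.** *Purpose: control the regular solution all the way from $0$ to $\infty$.* For the regular solution, $\phi QU'\to0$ as $x\to0$ (it is $O(x^{|k|/2})$ if $k\ne0$, $O(x)$ if $k=0$), and $U>0$ near $0$. As long as $U>0$, (20) makes $\phi QU'$ nondecreasing, hence $\ge0$, so $U$ is nondecreasing. Thus $U$ cannot reach a first zero: $U>0$ and $U$ is nondecreasing on $(0,\infty)$. If $(k,\lambda)\ne0$, then $V>0$ and so $U'>0$.

**Step 5: at $x=\infty$, shrinking case.** *Purpose: the exact growth of the regular solution.* By (13), $A$ and $B$ are rational. Since $\phi Q$ has degree $D$ and $\phi\sim x/\alpha$,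
$$A=\frac Dx+O(x^{-2}),\qquad B=\frac\Lambda{4x^2}+O(x^{-3}),\qquad\Lambda:=4\alpha^2k^2+4\alpha\sum_i\frac{\lambda_i}{q_i}.\tag{21}$$
In $t=1/x$ the equation reads $U_{tt}+\big(\frac2t-\frac A{t^2}\big)U_t-\frac B{t^4}U=0$, with a regular singular point at $t=0$ and indicial equation $\tau(\tau-1)+(2-D)\tau-\frac\Lambda4=0$. With $\tau=-\sigma$ this is $\sigma(\sigma+D-1)=\frac\Lambda4$, and with $\sigma=\frac b2$ it is
$$b(b+n-2)=\Lambda.\tag{22}$$
Let $\Lambda>0$. The roots satisfy $\sigma_+>0>\sigma_-$. Frobenius gives a basis of solutions with leading terms $x^{\sigma_\pm}$; the possible logarithmic term in the first is $\kappa\log x$ times the second, which is of lower order, also after differentiation. So the derivatives have leading terms $\sigma_\pm x^{\sigma_\pm-1}$. With $b:=2\sigma_+>0$, every solution satisfies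
$$U=O(x^{b/2}),\qquad U'=O(x^{b/2-1}).$$
The regular solution is positive and nondecreasing, so it does not tend to $0$; but the solution with leading term $x^{\sigma_-}$ does. Hence the coefficient of the $x^{\sigma_+}$ solution is nonzero, and it is positive as $U>0$:
$$U\sim Cx^{b/2},\qquad U'\sim\tfrac{Cb}2x^{b/2-1},\qquad C>0.\tag{23}$$

## 11. A harmonic function with decaying gradient: Theorem A and half of Theorem B

**Step 1: the function (the "if" part of Theorem B).** Let $i_0$ attain $\min_i\lambda_1(N_i)/q_i$, and let $\psi$ be a real first eigenfunction on $N_{i_0}$, pulled back. Let $U$ be the regular solution of (20) with $k=0$, $\lambda_{i_0}=\lambda_1(N_{i_0})$ and all other $\lambda_i=0$. By (21), $\Lambda=\Lambda_*$, and by (22), $b=a$. Put $u=U(x)\psi$.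

Since $k=0$, $U$ is analytic in $x$ at $0$; and $x$ is smooth on $M$. So $u$ is smooth on $M$. It is harmonic off the zero section, hence everywhere by continuity of $\Delta u$. It is nonconstant.

**Step 2: integrability.** On the compact set $\{x\le1\}$ the gradient is bounded. For $x\ge1$, by (17) and Section 10, Step 5,
$$|\nabla u|^2=\phi\,U'^2\psi^2+\frac{U^2|d\psi|^2}{c_{i_0}+q_{i_0}x}\le C\big(x\cdot x^{a-2}+x^{a}\cdot x^{-1}\big)\le C'x^{a-1},\qquad dV\le C'x^{D-1}dx\,d\mu.$$
So $\int_M|\nabla u|^p\,dV<\infty$ as soon as $\frac{p(a-1)}2+D-1<-1$, i.e. $\frac{p(1-a)}2>D$, i.e. $a<1$ and $p>\frac n{1-a}$. Since the increasing function $t\mapsto t(t+n-2)$ on $(0,\infty)$ equals $n-1$ at $t=1$, we have $a<1\iff\Lambda_*<n-1$. This proves the "if" part.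

**Step 3: the numbers for $\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$.** Here $p_1=2$, $p_2=m+1$, $q_1=q_2=1$, so $0<q_i<p_i$. We have $\lambda_1(\mathbb{CP}^1)=4$, while $\lambda_1(\mathbb{CP}^m)\ge2(m+1)\ge4$ by Lichnerowicz–Matsushima. So $i_0=1$ attains the minimum and $\psi=\frac{|z_0|^2-|z_1|^2}{|z_0|^2+|z_1|^2}$. (Steps 1 and 2 work for any index, with $\Lambda_*$ replaced by the corresponding $\Lambda$.) By (3), for $m\ge9$,
$$\Lambda_*=16\alpha<8\Big(1+\tfrac12+\tfrac m{m+1}\Big)<20<2m+3=n-1.$$
Hence $0<a<1$, and $u$ is as claimed in Theorem A. Moreover $a(n-2)<a(a+n-2)<20$ with $n-2=2m+2$ gives $a<\frac{10}{m+1}$. For $m\ge10$ it follows that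
$$n<\frac n{1-a}<\frac{(2m+4)(m+1)}{m-9}.$$
For $m=19$ the right side is $\frac{42\cdot20}{10}=84$, so the Liouville property fails for every $p\ge84$. As $m\to\infty$ the right side is $n(1+o(1))$. Theorem A is proved, and the Problem is answered in the negative. $\blacksquare$

## 12. All modes on the shrinkers: the exact range in Theorem B

**Step 1: joint eigenfunctions on $P$.** *Purpose: to decompose an arbitrary harmonic function into solutions of (20).* The operators $\xi,D_1,\dots,D_r$ commute. Indeed, the flow of $\xi$ preserves $\theta$ and the $g_i$, so $\xi$ commutes with each $D_i$. For $i\ne j$, let $E$ be a local field on $N_i$ and $F$ one on $N_j$. The horizontal part of $[\tilde E,\tilde F]$ is the lift of $[E,F]=0$, and $\theta([\tilde E,\tilde F])=-d\theta(\tilde E,\tilde F)=-\sum_lq_l\omega_l(E,F)=0$. So $[\tilde E,\tilde F]=0$. Also $\tilde E$ annihilates functions on $N_j$. By (18), $D_iD_j=D_jD_i$.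

The operator $\xi^2+\sum D_i$ is elliptic and symmetric on the compact manifold $P$, so $L^2(P,\mu)$ is the sum of its finite-dimensional eigenspaces, which consist of smooth functions. They are invariant under the commuting Hermitian operators $i\xi,D_1,\dots,D_r$. Diagonalizing these simultaneously, we get an orthonormal basis of smooth $\psi_j$ with $\xi\psi_j=ik\psi_j$ and $-D_i\psi_j=\lambda_i\psi_j$. Here $k\in\mathbb Z$ because the flow of $\xi$ has period $2\pi$, and $\lambda_i\ge0$ by the definition of $D_i$. If $k=0$, then $\psi_j$ is a function on $N$, and restricting it to a slice $N_i\times\{\mathrm{pt}\}$ on which it is not identically zero shows $\lambda_i\in\mathrm{spec}(N_i,g_i)$. If $k=0$ and all $\lambda_i=0$, then $\psi_j$ is constant, since all its derivatives vanish and $P$ is connected: the *trivial mode*.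

**Step 2: reduction to modes (shrinking and steady case).** Let $u$ be harmonic on $M$ with $\nabla u\in L^p$, $p\ge1$. Put $U_j(x)=\int_Pu\bar\psi_j\,d\mu$. Integrating by parts on $P$ in (19), $U_j$ solves (20) with the data of $\psi_j$. It is bounded near $x=0$ because $u$ is bounded near the zero section. So it is a multiple of the regular solution. For the trivial mode $V=0$ and the regular solution is constant. If all $U_j$ of nontrivial modes vanished, $u(x,\cdot)$ would be constant on $P$ for each $x$, with value independent of $x$. So if $u$ is nonconstant, some nontrivial mode has $U_j$ equal to a nonzero multiple of its regular solution. From $|\nabla u|\ge\sqrt\phi\,|u_x|$ and $|U_j'|\le\int_P|u_x||\psi_j|d\mu\le C\big(\int_P|u_x|^pd\mu\big)^{1/p}$,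
$$\int_0^\infty\phi^{p/2}|U_j'|^pQ\,dx\le C\int_M|\nabla u|^p\,dV<\infty.\tag{24}$$

**Step 3: consequence for the exponent.** Return to the shrinkers, and let $b$ be the exponent (22) of this nontrivial mode; $\Lambda>0$ by (21). By (23) the integrand in (24) is asymptotic to a positive constant times $x^{\frac p2+p(\frac b2-1)+D-1}=x^{\frac p2(b-1)+D-1}$. So (24) forces
$$b<1\quad\text{and}\quad p>\frac n{1-b}.\tag{25}$$
It remains to show that $b<1$ implies $b\ge a$. We do this by excluding the charged modes.

**Step 4: a lower bound for charged modes.** *Claim: if $k\ne0$, then $\lambda_i\ge|k|\,q_in_i$ for every $i$.* (For $z_0$ on $S^3$ in Section 10 there is equality, $1=1$.) Write $\psi=\psi_j$ and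
$$\Omega=\frac{\omega_i^{n_i-1}}{(n_i-1)!}\wedge\prod_{l\ne i}\frac{\omega_l^{n_l}}{n_l!}.$$
First, a pointwise inequality. Let $\eta$ be a complex covector on a tangent space of $N_i$. In unitary coordinates, $\omega_i=\sum_ldx_l\wedge dy_l$ with $dx_l,dy_l$ orthonormal, and $\eta=\sum_l(\beta_ldx_l+\gamma_ldy_l)$. The form $\frac{\omega_i^{n_i-1}}{(n_i-1)!}$ is the sum over $l$ of $\prod_{m\ne l}dx_m\wedge dy_m$, so
$$i\,\eta\wedge\bar\eta\wedge\frac{\omega_i^{n_i-1}}{(n_i-1)!}=\sum_li(\beta_l\bar\gamma_l-\gamma_l\bar\beta_l)\,\frac{\omega_i^{n_i}}{n_i!},\qquad\Big|\sum_li(\beta_l\bar\gamma_l-\gamma_l\bar\beta_l)\Big|\le\sum_l(|\beta_l|^2+|\gamma_l|^2)=|\eta|^2.$$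
In $d\psi\wedge d\bar\psi\wedge\theta\wedge\Omega$ the parts of $d\psi,d\bar\psi$ along $\theta$ are killed by $\theta$, and those along $N_l$, $l\ne i$, by $\omega_l^{n_l}$. Only $d_i\psi$ remains, so
$$\lambda_i\int_P|\psi|^2d\mu=\int_P|d_i\psi|^2d\mu\ge\Big|\int_Pd\psi\wedge d\bar\psi\wedge\theta\wedge\Omega\Big|.\tag{26}$$
Second, we evaluate the right side. Since $d\Omega=0$,
$$d(\psi\,d\bar\psi\wedge\theta\wedge\Omega)=d\psi\wedge d\bar\psi\wedge\theta\wedge\Omega-\psi\,d\bar\psi\wedge d\theta\wedge\Omega,$$
and Stokes on $P$ gives $\int_Pd\psi\wedge d\bar\psi\wedge\theta\wedge\Omega=\int_P\psi\,d\bar\psi\wedge d\theta\wedge\Omega$. By (6), only $q_i\omega_i$ survives in $d\theta\wedge\Omega=q_in_i\prod_l\frac{\omega_l^{n_l}}{n_l!}$, which has top degree on $N$. So only the vertical part $(\xi\bar\psi)\theta=-ik\bar\psi\,\theta$ of $d\bar\psi$ contributes, and the integral is $-ik\,q_in_i\int_P|\psi|^2d\mu$. Its modulus is $|k|q_in_i\int_P|\psi|^2d\mu$, and (26) proves the claim.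

**Step 5: charged modes have $b>1$.** By (21), the claim, and $\sum n_i=D-1$,
$$\Lambda\ge4\alpha^2k^2+4\alpha|k|(D-1)=2\alpha|k|\,\big(2\alpha|k|+n-2\big).$$
Comparing with (22), $b\ge2\alpha|k|\ge2\alpha>1$ by (3).

**Step 6: uncharged nontrivial modes have $b\ge a$.** Here $\Lambda=4\alpha\sum_i\lambda_i/q_i$ with $\lambda_i\in\mathrm{spec}(N_i,g_i)$ not all zero, so $\Lambda\ge\Lambda_*$ and $b\ge a$.

**Step 7: conclusion.** If a nonconstant $u$ exists, then (25) holds for some nontrivial mode; by Step 5 that mode is uncharged, and by Step 6 $a\le b<1$ and $p>\frac n{1-b}\ge\frac n{1-a}$. Together with Section 11 this is the equivalence in Theorem B. Since $a>0$, always $\frac n{1-a}>n$ when $a<1$, so the Liouville property holds for $1\le p\le n$. If $r=1$, then (15) gives $\Lambda_*>n-1$, so $a>1$ and the Liouville property holds for all $p\ge1$. $\blacksquare$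

## 13. The steady solitons: proof of Theorem C

The equation (20), the regular solutions, their monotonicity and the reduction (24) hold as before. What changes is that $\phi\le2/\beta$ is bounded, which makes the modes grow too fast.

Suppose $u$ is nonconstant, and take a nontrivial mode with regular solution $U$ satisfying (24).

**Step 1: a lower bound for $V$.** If $k\ne0$, then $V\ge\frac{k^2}\phi\ge\frac{k^2\beta}2$. If $k=0$, then some $\lambda_i>0$ and $V\ge\frac{\lambda_i}{c_i+q_ix}$. In either case $V\ge\frac v{1+x}$ with a constant $v>0$.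

**Step 2: a lower bound for $\phi U'$.** $Q$ is comparable to $(1+x)^{D-1}$, and $D\ge2$. Integrating (20) from $1$ to $x$, with $\phi QU'\ge0$ at $1$ and $U\ge U(1)>0$ on $[1,x]$, we get for $x\ge2$
$$\phi QU'(x)\ge U(1)\int_1^xVQ\,ds\ge c_0\int_1^x(1+s)^{D-2}ds=c_0\,\frac{(1+x)^{D-1}-2^{D-1}}{D-1}\ge c\,x^{D-1},\qquad c>0.$$
Hence $\phi U'\ge c'>0$ for $x\ge2$.

**Step 3: contradiction.** For $x\ge2$,
$$\phi^{p/2}|U'|^pQ=\phi^{-p/2}(\phi U')^pQ\ge\Big(\frac2\beta\Big)^{-p/2}c'^{\,p}\,Q\ge c''>0,$$
so the integral in (24) diverges. This contradiction proves Theorem C. $\blacksquare$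

## 14. Products, dimensions at most three, and the cases left open

**Products.** Let $K$ be a compact Einstein manifold with $\mathrm{Ric}_K=\frac12g_K$, for instance a round $S^k$ of radius $\sqrt{2(k-1)}$, $k\ge2$. For $M$ as in Theorem A, $M\times K$ with $f$ pulled back from $M$ satisfies (1) with $\mu=\frac12$, so it is again a gradient shrinker. The function $u$ of Theorem A pulled back to $M\times K$ is harmonic, $|\nabla u|$ is unchanged, and $K$ has finite volume; so $\nabla u\in L^p$ for the same $p$. Theorem A gives dimensions $22,24,26,\dots$, and products of the $22$-dimensional example with $S^k$ give $22+k$ for all $k\ge2$. So counterexamples exist in every dimension $\ge22$ except possibly $23$.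

**Dimension at most three.** In dimension $n\le3$ the answer to the Problem is yes. For $n=1$, $M$ is a line or a circle and $u''=0$; on a circle $u$ is constant, and on the line $u'$ is a constant in $L^p$, hence $0$. For $n=2,3$, let $\mu\ge0$. The vector field $\nabla f$ is complete (Z.-H. Zhang, Proc. AMS 2009). In the steady case let $\varphi_t$ be its flow; then $\partial_t\varphi_t^*g=2\varphi_t^*\nabla\nabla f=-2\,\mathrm{Ric}(\varphi_t^*g)$. In the shrinking case let $\varphi_t$ be the flow of $\nabla f$ at time $-\log(1-t)$ and $g(t)=(1-t)\varphi_t^*g$; then $\partial_tg(t)=\varphi_t^*(-g+2\nabla\nabla f)=-2\,\mathrm{Ric}(g(t))$ for $t\in(-\infty,1)$. Both are complete ancient Ricci flows. In dimensions $2$ and $3$ these have nonnegative sectional curvature (B.-L. Chen, J. Differential Geom. 2009). So $\mathrm{Ric}\ge0$, and Yau's theorem (i) applies.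

**What is not settled here.** The universal statement in the Problem is disproved by Theorem A. The arguments above do not decide whether it becomes true when restricted to steady solitons, nor whether it is true for all shrinkers when $p$ is small.
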